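# Finiteness properties of the $V$-like Lodha–Moore group and of its commutator subgroup

## 1. Binary sequences, the maps $x$ and $y$, and the groups they generate

**Definition 1.1 (cones and prefix codes).** Let $\{0,1\}^{\mathbb N}$ be the Cantor set of infinite binary sequences and $\{0,1\}^{<\mathbb N}$ the set of finite binary words, including the empty word $\varnothing$. For a word $s$, the cone $C_s$ is the set of sequences that begin with $s$. A finite complete prefix code is a finite set of words $\{u_1,\dots,u_k\}$ whose cones $C_{u_i}$ partition $\{0,1\}^{\mathbb N}$.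

For example, $\{0,10,11\}$ is a finite complete prefix code. It arises from $\{\varnothing\}$ by two splittings $C_s=C_{s0}\sqcup C_{s1}$, and every finite complete prefix code arises in this way. Indeed, if $k>1$, take a longest word $u\epsilon$ in the code, where $\epsilon$ is its last letter, and let $u\epsilon'$ be its sibling. The cone $C_{u\epsilon'}$ is covered by cones of the code. A word of the code that is a proper prefix of $u\epsilon'$ would be a prefix of $u$, hence of $u\epsilon$, which is impossible by disjointness. A word strictly longer than $u\epsilon'$ is impossible by maximality of length. So $u\epsilon'$ is in the code, and we may undo the splitting of $u$ and induct. The same holds for partitions of a cone into cones.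

**Definition 1.2 (Thompson's group $V$).** Take two finite complete prefix codes $\{u_i\}$, $\{v_i\}$ of the same size $k$ and a permutation $\sigma$, and set $u_i\eta\mapsto v_{\sigma(i)}\eta$. These homeomorphisms form the group $V$.

For example, the map
$$x(00\xi)=0\xi,\qquad x(01\xi)=10\xi,\qquad x(1\xi)=11\xi$$
lies in $V$, with codes $\{00,01,1\}$ and $\{0,10,11\}$. The following classical facts are used: $V$ is finitely generated, and it is simple and non-abelian, hence perfect. Moreover, if $s,t\neq\varnothing$, some $v\in V$ satisfies $v(s\eta)=t\eta$ for all $\eta$. To see this, partition the complements of $C_s$ and $C_t$ into cones. Both complements are nonempty, and splitting a cone raises the number of cones by one, so we can make the two numbers equal and match the cones.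

**Definition 1.3 (the map $y$).** Define $y$ and $y^{-1}$ by the simultaneous recursion
$$y(00\xi)=0\,y(\xi),\quad y(01\xi)=10\,y^{-1}(\xi),\quad y(1\xi)=11\,y(\xi),$$
$$y^{-1}(0\xi)=00\,y^{-1}(\xi),\quad y^{-1}(10\xi)=01\,y(\xi),\quad y^{-1}(11\xi)=1\,y^{-1}(\xi).$$

For example, reading $(01)^\infty$ as $01|0|10|1|\cdots$ we get
$$y\big((01)^\infty\big)=10\;00\;01\;11\;y\big((01)^\infty\big)=(10000111)^\infty .$$
An element of $V$ changes only a finite prefix, so the image of $(01)^\infty$ under an element of $V$ ends in $(01)^\infty$. Hence $y\notin V$.

**Definition 1.4 (the groups $G$ and $V(G)$).** For a word $s$ let $x_s$ act by $s\eta\mapsto s\,x(\eta)$ on $C_s$ and as the identity elsewhere. Define $y_s$ from $y$ in the same way. The (first) Lodha–Moore group is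
$$G=\langle x_s,\ y_t\mid s,t\in\{0,1\}^{<\mathbb N},\ t\text{ not of the form }0^n\text{ or }1^n\ (n\ge0)\rangle ,$$
and the $V$-like Lodha–Moore group is $V(G)=\langle V,G\rangle\le\mathrm{Homeo}(\{0,1\}^{\mathbb N})$.

For example, $y_{01}$ and $y_{10}$ are among the generators of $G$, while $y$ and $y_0$ are not. Section 2 shows that $y$ and $y_0$ nevertheless lie in $V(G)$. We write $N=[V(G),V(G)]$ and take as known that $V(G)$ is finitely generated, that $V(G)^{ab}\cong\mathbb Z$, and that $N$ is simple.

**Definition 1.5 (order-preserving subgroups).** Let $W_F\le W_T\le V(G)$ be the subgroups that preserve the lexicographic linear order of $\{0,1\}^{\mathbb N}$, respectively the induced cyclic order.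

For example, $x\in W_F$. The exchange $0\eta\leftrightarrow1\eta$ lies in $W_T$ but not in $W_F$. We use the classical fact that Thompson's group $F=\langle x_s: s\in\{0,1\}^{<\mathbb N}\rangle$ is the group of order-preserving elements of $V$.

**Definition 1.6 (finiteness properties).** A group is of type $\mathrm F_n$ if it has a classifying space $K(\pi,1)$ with finite $n$-skeleton, and of type $\mathrm F_\infty$ if it is of type $\mathrm F_n$ for all $n$.

For example, type $\mathrm F_1$ means finitely generated, type $\mathrm F_2$ means finitely presented, and $\mathbb Z^n$ is of type $\mathrm F_\infty$ because the $n$-torus is a finite $K(\mathbb Z^n,1)$.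

The problem, a conjecture whose source is Yash Lodha and Matthew C. B. Zaremsky, "The BNSR-invariants of the Lodha-Moore groups, and an exotic simple group of type $\mathrm F_\infty$", arXiv:2007.12518 (2020), asks us to prove or disprove that $V(G)$ and its commutator subgroup are of type $\mathrm F_\infty$. We prove that they are.

**Theorem A.** $V(G)$ and $N=[V(G),V(G)]$ are of type $\mathrm F_\infty$.

The method gives a complement. Here $\chi:V(G)\to\mathbb Z$ is the abelianization map, normalized in Section 2.

**Theorem B.** (1) Every nontrivial normal subgroup of $V(G)$ contains $N$ and is of type $\mathrm F_\infty$. (2) $W_F=\langle x_s,y_s:s\in\{0,1\}^{<\mathbb N}\rangle$. Moreover $W_F$, $W_T$ and the kernels of the restrictions of $\chi$ to them are of type $\mathrm F_\infty$.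

## 2. Finite generation of $V(G)$ and $N$ by hand

The simplest case of the question is type $\mathrm F_1$. It can be settled by hand, and the trick that handles $N$ will come back in Section 9.

**All $y_s$ lie in $V(G)$.** If $s\ne\varnothing$, some element of $V$ maps $C_s$ to $C_{01}$ by prefix replacement and conjugates $y_s$ to $y_{01}\in G$. For $s=\varnothing$ we have
$$y=y_0\,y_{10}^{-1}\,y_{11}\,x .$$
To check this, note that $x$ sends $00\xi,01\xi,1\xi$ to $0\xi,10\xi,11\xi$, and the other factors turn these into $0y(\xi)$, $10y^{-1}(\xi)$, $11y(\xi)$.

**The map $\chi$.** The group $V(G)$ is generated by $V$ and elements $y_t$ with $t\ne\varnothing$. As $V$ is perfect and all $y_t$ ($t\neq\varnothing$) are conjugate, $V(G)^{ab}\cong\mathbb Z$ is generated by the image of $y_0$. So there is a homomorphism $\chi:V(G)\to\mathbb Z$ with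
$$\chi(V)=0,\qquad \chi(y_s)=1\ (s\ne\varnothing),\qquad \ker\chi=N .$$

**$V(G)$ is finitely generated.** It is generated by $V$ and $y_{01}$, because every $y_t$ with $t\ne\varnothing$ is $V$-conjugate to $y_{01}$.

**$N$ is finitely generated.** We show $N=H$ for $H=\langle V,\ y_{01}y_{10}^{-1}\rangle$. Clearly $H\le\ker\chi=N$.

First, let $C_s,C_t$ be disjoint cones that do not cover $\{0,1\}^{\mathbb N}$. Matching complements as in Definition 1.2, some element of $V$ carries $C_s,C_t$ to $C_{01},C_{10}$ by prefix replacement. Hence $y_sy_t^{-1}\in H$.

Second, for disjoint cones $C_a,C_b$ let $(a\,b)\in V$ be the exchange $a\eta\leftrightarrow b\eta$. The exchanges with $|a|,|b|\ge4$ generate $V$. Indeed, for $g\in V$ write $(a\,b)$ as the product of the exchanges $(ac\;bc)$ over all words $c$ of a large fixed length. Then $g$ acts on each $C_{ac}$, $C_{bc}$ by prefix replacement onto a cone whose word has length at least $4$, so $g(a\,b)g^{-1}$ is again a product of such exchanges. They therefore generate a nontrivial normal subgroup of the simple group $V$.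

Third, let $g=(a\,b)$ with $|a|,|b|\ge4$. There are $12$ words of length $4$ that do not begin with $01$, and each of $a,b$ begins with only one word of length $4$. So there is a word $t$ of length $4$ with $C_t$ disjoint from $C_{01},C_a,C_b$. Then $y_t$ commutes with $g$ and with $y_{01}$, so
$$y_{01}^{\pm1}\,g\,y_{01}^{\mp1}=(y_{01}y_t^{-1})^{\pm1}\,g\,(y_{01}y_t^{-1})^{\mp1}\in H .$$
Hence $y_{01}^{\pm1}Vy_{01}^{\mp1}\le H$. As $y_{01}$ commutes with $y_{01}y_{10}^{-1}$, the group $H$ is normalized by $y_{01}$ and by $V$, so it is normal in $V(G)$. The quotient $V(G)/H$ is cyclic, generated by the image of $y_{01}$, so $N\le H$. $\square$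

The trick is that $g$ leaves a cone $C_t$ untouched, and $y_t$ supported there adjusts the value of $\chi$ for free.

## 3. Topological tools

For $d\ge0$, "$d$-connected" means nonempty with $\pi_i=0$ for $0\le i\le d$. For a poset $Q$, $|Q|$ is its order complex, the simplicial complex of finite chains.

**Fact 3.1 (Brown's criterion; Brown, JPAA 44 (1987), and Geoghegan, *Topological Methods in Group Theory*, Thm 7.3.1).** Suppose a group acts on a $d$-connected CW complex rigidly (cell stabilizers fix the cells pointwise) and cocompactly, with all cell stabilizers of type $\mathrm F_\infty$. Then the group is of type $\mathrm F_{d+1}$.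

**Fact 3.2 (Quillen's fiber lemma; Adv. Math. 28 (1978), Prop. 1.6).** A poset map $E\to Q$ such that $E_{\le z}$ (the elements of $E$ whose image is $\le z$) is contractible for all $z\in Q$ is a homotopy equivalence of order complexes.

**Fact 3.3 (attaching).** Let $Z'$ arise from a complex $Z$ by attaching contractible complexes $B_\alpha$ along $d$-connected subcomplexes $B_\alpha\cap Z$, with $B_\alpha\cap B_\beta\subset Z$ for $\alpha\ne\beta$. Then $\pi_i(Z)\to\pi_i(Z')$ is an isomorphism for $i\le d$.

*Proof.* By the long exact sequence, $(B_\alpha,B_\alpha\cap Z)$ is a $(d+1)$-connected pair. So, up to homotopy equivalence rel $B_\alpha\cap Z$, the complex $B_\alpha$ arises from $B_\alpha\cap Z$ by attaching cells of dimension at least $d+2$. Attaching such cells to $Z$ does not change $\pi_i$ for $i\le d$. $\square$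

**Fact 3.4 (directed posets).** If $Q$ is nonempty and any two elements have a common upper bound, then $|Q|$ is contractible.

*Proof.* The vertices of a finite subcomplex have a common upper bound $u$. Every chain among them together with $u$ is a chain, so the subcomplex lies in a cone with apex $u$. Hence all homotopy groups vanish, and Whitehead's theorem applies. $\square$

**Fact 3.5.** Subgroups of finitely generated virtually abelian groups are finitely generated virtually abelian, and such groups are of type $\mathrm F_\infty$. Finite-index subgroups of groups of type $\mathrm F_\infty$ are of type $\mathrm F_\infty$.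

To use Fact 3.1 we need highly connected complexes on which $V(G)$ and $N$ act. Their vertices will be finite partitions of the Cantor set into pieces, each piece carrying an identification with the whole Cantor set, and the order will be refinement. The difficulty is to understand how one piece can be refined. For this we first turn $y$ into something simpler.

## 4. The map $y$ as doubling on the projective line

The purpose of this section is to replace the recursion for $y$ by the formula $t\mapsto 2t$. Throughout, $R=\mathbb Z[1/2]$.

**The space $X$.** Let $\widehat C$ be $P^1(\mathbb R)$ with every $r\in P^1(\mathbb Q)$ replaced by two points $r^-,r^+$. For $a\ne b$ in $P^1(\mathbb Q)$ let $[a,b]$ be the arc from $a$ to $b$ in the positive direction, and let $[a,b]^\wedge\subset\widehat C$ consist of $a^+$, $b^-$ and all points strictly between. The sets $[a,b]^\wedge$ form a basis of clopen sets of the topology of $\widehat C$. Put $X=[0,\infty]^\wedge$. It is linearly ordered with least element $0^+$ and greatest element $\infty^-$. Its topology is the order topology: for $0<r<\infty$ rational there is no point between $r^-$ and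 $r^+$, so sets $[a,b]^\wedge\subset X$ are open intervals of the order, and every point of an open order interval lies in some $[a,b]^\wedge$ inside that interval. Every subset of $X$ has a supremum. Namely, if $S\ne\varnothing$ and $t$ is the supremum of the underlying reals in $[0,\infty]$, then $\sup S$ is $t$ if $t$ is irrational, $t^+$ if $t^+\in S$, and $t^-$ otherwise. A linear order with all suprema is compact in its order topology, so $X$ is compact.

**The group $\Gamma$.** Let $\Gamma=\{g\in GL_2(R):\det g>0\}/\text{scalars}$, acting on $t\in P^1(\mathbb R)$ via the column $(t,1)^T$. So $0$ corresponds to the line of $e_2$ and $\infty$ to the line of $e_1$. As determinants are positive, $\Gamma$ preserves orientation and acts on $\widehat C$ with $g[a,b]^\wedge=[ga,gb]^\wedge$. Put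
$$A_0=\begin{pmatrix}1&0\\1&1\end{pmatrix},\qquad A_1=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad D=\begin{pmatrix}2&0\\0&1\end{pmatrix},$$
that is, $t\mapsto\frac t{1+t}$, $t\mapsto t+1$, $t\mapsto2t$. For a word $s=s_1\cdots s_n$ let $A_s=A_{s_1}\cdots A_{s_n}$.

**Identification of $X$ with the Cantor set.** Let $I_s=A_s[0,\infty]^\wedge$. Since $A_0[0,\infty]=[0,1]$ and $A_1[0,\infty]=[1,\infty]$, we have $I_s=I_{s0}\sqcup I_{s1}$, with division point $A_s1$. Every positive rational $p/q$ in lowest terms is a division point: $1=A_\varnothing1$; if $p>q$ then $p/q=A_1\big(\tfrac{p-q}q\big)$; if $p<q$ then $p/q=A_0\big(\tfrac p{q-p}\big)$; now induct on $p+q$. Two distinct points of $X$ are separated by a positive rational $r$ (one is $\le r^-$, the other $\ge r^+$), so they lie in different sets $I_s$ at some level. By compactness $\bigcap_nI_{\xi|_n}$ is a single point $h(\xi)$, where $\xi|_n$ is the prefix of length $n$. The map $h:\{0,1\}^{\mathbb N}\to X$ is bijective with $h(C_s)=I_s$. Again by compactness, every open set containing $h(\xi)$ contains some $I_{\xi|_n}$. So $h$ is continuous and, as a continuous bijection of compact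 Hausdorff spaces, a homeomorphism. Moreover $h(s\eta)=A_sh(\eta)$, and $h$ carries the lexicographic order to the order of $X$. From now on we identify $\{0,1\}^{\mathbb N}$ with $X$ via $h$. Then $C_s=A_s[0,\infty]^\wedge$, cones form a basis of $X$, and the prefix replacement $s\eta\mapsto s'\eta$ is $A_{s'}A_s^{-1}$ on $C_s$.

**$y$ is $D|_X$.** One computes
$$DA_0A_0t=\tfrac{2t}{1+2t}=A_0Dt,\qquad DA_0A_1t=\tfrac{2+2t}{2+t}=A_1A_0D^{-1}t,\qquad DA_1t=2+2t=A_1A_1Dt .$$
These say that $D$ satisfies the three rules for $y$. Rewritten as $D^{-1}A_0=A_0A_0D^{-1}$, $D^{-1}A_1A_0=A_0A_1D$, $D^{-1}A_1A_1=A_1D^{-1}$, they say that $D^{-1}$ satisfies the rules for $y^{-1}$. The recursion has only one solution, because each step outputs at least one letter. Hence $y=D|_X$, and $y_s=A_sDA_s^{-1}$ on $C_s$, $y_s=\mathrm{id}$ elsewhere. In particular all $y_s$ preserve the order.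

The example of Section 1 is consistent: $(01)^\infty$ is the positive solution $t=\frac{\sqrt5-1}2$ of $t=A_0A_1t=\frac{t+1}{t+2}$. Its double is $\sqrt5-1=1+\cfrac1{4+\cfrac1{4+\cdots}}$, which is the sequence $1\,0000\,1111\,0000\cdots=(10000111)^\infty$.

**Definition 4.1 ($\mathcal G$-maps and $W$).** A homeomorphism $\varphi:U\to U'$ between clopen subsets of $X$ is a $\mathcal G$-map if locally it agrees with elements of $\Gamma$. Let $W$ be the group of $\mathcal G$-maps $X\to X$.

By compactness a $\mathcal G$-map agrees with elements of $\Gamma$ on the members of a finite partition of $U$ into cones. For example, $A_0A_1^{-1}:C_1\to C_0$ is a $\mathcal G$-map. Elements of $V$ and all $y_s$ are $\mathcal G$-maps, so $V(G)\le W$. Section 6 proves equality.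

## 5. Farey edges over $\mathbb Z[1/2]$ and a trivalent tree

This section sets up the geometry that controls refinements: pairs of rationals that are "adjacent over $R$", each of which gives a line in a tree.

**Definition 5.1 (lattices and the tree).** A lattice is $L=\mathbb Zu+\mathbb Zv$ with $u,v$ an $R$-basis of $R^2$. Its class modulo scaling by powers of $2$ is $[L]$.

Any $\mathbb Z$-basis of a lattice is an $R$-basis of $R^2$. The map $L\mapsto\mathbb Z_2L$ is a bijection from lattices to $\mathbb Z_2$-lattices in $\mathbb Q_2^2$, with inverse $\Lambda\mapsto\Lambda\cap R^2$. Indeed $\mathbb Z_2L\cap R^2=L$ because $\mathbb Z_2\cap R=\mathbb Z$. Conversely, if $2^k\mathbb Z_2^2\subset\Lambda\subset2^{-k}\mathbb Z_2^2$, then $L=\Lambda\cap R^2$ lies between $2^k\mathbb Z^2$ and $2^{-k}\mathbb Z^2$, so it is free of rank $2$ with $RL=R^2$; and $\mathbb Z_2L=\Lambda$ since $R^2$ is dense in $\mathbb Q_2^2$ and $\Lambda$ is open. So the classes $[L]$ are the vertices of the $3$-regular tree $T$ of $\mathrm{PGL}_2(\mathbb Q_2)$ (Serre, *Trees*, II.1). The neighbors of $[L]$ are the $[\mathbb Zc+2L]$, one for each nonzero class $\bar c\in L/2L$.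 If $L'\subset L$ and $L/L'$ is cyclic of order $2^n$, then $d([L],[L'])=n$.

For example, $[\mathbb Z^2]$ has the three neighbors $[\mathbb Zc+2\mathbb Z^2]$ for $c=e_1,\ e_2,\ e_1+e_2$.

**Notation.** For $a\in P^1(\mathbb Q)$ let $\ell_a\subset\mathbb Q^2$ be its line. Let $a_L$ be a generator of $L\cap\ell_a$, unique up to sign. Its class $\bar a\in L/2L$ is well defined, and it is nonzero since $a_L/2\notin L$.

**Definition 5.2 (Farey edges).** A pair $\{a,b\}$ of distinct points of $P^1(\mathbb Q)$ is an edge if $R^2=(R^2\cap\ell_a)\oplus(R^2\cap\ell_b)$. Then $[a,b]$ is a Farey interval. Put $A_{ab}=\{[L]:L=\mathbb Za_L\oplus\mathbb Zb_L\}$.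

The primitive integer vector of $a$ generates $R^2\cap\ell_a$ over $R$. So $p/q$, $r/s$ in lowest terms form an edge iff $ps-qr=\pm2^i$ for some $i\ge0$. For example, $\{0,\infty\}$, $\{0,2\}$ and $\{1/3,3\}$ (determinant $-8$) are edges, but $\{1,4\}$ (determinant $-3$) is not.

If $a',b'$ generate $R^2\cap\ell_a$, $R^2\cap\ell_b$, and $L=\mathbb Za_L\oplus\mathbb Zb_L$, then $a_L,b_L$ are $R^\times$-multiples of $a',b'$, and $R^\times=\{\pm2^i\}$. Hence $A_{ab}=\{[\mathbb Za'+2^k\mathbb Zb']:k\in\mathbb Z\}$. The quotients between these are cyclic, so $A_{ab}$ is a bi-infinite geodesic.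

**5.3.** *At $[L]\in A_{ab}$ the geodesic $A_{ab}$ passes through exactly the neighbors of $[L]$ given by the classes $\bar a,\bar b$.* These are $\mathbb Za_L+2\mathbb Zb_L=\mathbb Za_L+2L$ and $2\mathbb Za_L+\mathbb Zb_L=\mathbb Zb_L+2L$.

**5.4 (charts).** *For a Farey interval $[a,b]$ there is $\gamma\in\Gamma$ with $\gamma0=a$, $\gamma\infty=b$, hence $\gamma[0,\infty]=[a,b]$. It is unique up to right multiplication by $\langle D\rangle$.* We call $\gamma$ a chart of $[a,b]$.

*Proof.* Take the matrix with columns $\pm b',a'$, the sign making the determinant, a unit of $R$, positive. The stabilizer of $(0,\infty)$ in $\Gamma$ consists of classes of $\mathrm{diag}(\alpha,\beta)$ with $\alpha,\beta\in R^\times$, $\alpha\beta>0$; up to scalars this is $\langle D\rangle$. $\square$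

For example, $DA_0:t\mapsto\frac{2t}{t+1}$ is a chart of $[0,2]$.

**Proposition 5.5 (triangles).** Let $a,b,c$ be pairwise edges. Then $A_{ab}\cap A_{bc}\cap A_{ca}$ is a single vertex $[L]$, and $\bar a,\bar b,\bar c$ are the three nonzero classes of $L/2L$. We say that the triangle $\{a,b,c\}$ sits at $[L]$. Conversely, given an edge $\{a,b\}$ and $[L]\in A_{ab}$, in each of the two open arcs bounded by $a,b$ there is exactly one $c$ such that $\{a,b,c\}$ is a triangle at $[L]$. These two points are the lines of $a_L\pm b_L$.

*Proof.* Write $c'=\alpha a'+\beta b'$ for a generator $c'$ of $R^2\cap\ell_c$. The determinants of $(a',c')$ and $(b',c')$ are units, so $\alpha,\beta\in R^\times$, and after rescaling $c'=a'+b'$. Then $L=\mathbb Za'+\mathbb Zb'$ has bases $(a',c')$ and $(b',c')$ as well, so $[L]$ lies on all three geodesics, with classes $\bar a,\bar b,\bar a+\bar b$. Any other element of $A_{ab}$ has the form $[L_1]$ with $L_1=\mathbb Za_1+\mathbb Zb_1$, $a_1=2^ia'$, $b_1=2^jb'$, $i\ne j$. Put $k=|i-j|\ge1$. Then $c_{L_1}=\pm(a_1+2^kb_1)$ if $i>j$, and $c_{L_1}=\pm(2^ka_1+b_1)$ if $i<j$. In the first case $\mathbb Za_1+\mathbb Zc_{L_1}\ne L_1$,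 so $[L_1]\notin A_{ac}$. In the second case $\mathbb Zb_1+\mathbb Zc_{L_1}\ne L_1$, so $[L_1]\notin A_{bc}$.

For the converse, $L=\mathbb Za_L\oplus\mathbb Zc_L=\mathbb Zb_L\oplus\mathbb Zc_L$ forces $c_L=\pm a_L\pm b_L$, and both lines $a_L\pm b_L$ do give triangles at $[L]$. In the coordinate $\alpha/\beta$ of $\alpha a_L+\beta b_L$ the points $a,b$ are $\infty,0$ and the two candidates are $\pm1$, which lie in different arcs. $\square$

**5.6.** For $(a,b)=(0,\infty)$ put $L_k=\mathbb Z2^ke_1+\mathbb Ze_2$. Then $A_{0\infty}=\{[L_k]:k\in\mathbb Z\}$, and the triangle at $[L_k]$ with third vertex in $(0,\infty)$ is $(0,2^k,\infty)$. Applying charts: *if $[a,b]$ has chart $\gamma$, the points $c\in(a,b)$ that form a triangle with $a,b$ are exactly the $\gamma(2^k)$, $k\in\mathbb Z$.*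

**Example 5.7.** All pairs in $\{0,1,2,\infty\}$ are edges. The triangles $\{0,1,\infty\}$ and $\{1,2,\infty\}$ sit at $[\mathbb Z^2]=[L_0]$; for the second note $(2,1)=(1,1)+(1,0)$. The triangles $\{0,2,\infty\}$ and $\{0,1,2\}$ sit at $[L_1]$; for the second note $2(1,1)=(2,1)+(0,1)$ and $L_1=\mathbb Z(2,1)+\mathbb Z(0,1)$.

**Definition 5.8 (polygons and admissible subdivisions).** A polygon is a finite cyclically ordered set of at least $2$ points of $P^1(\mathbb Q)$ in which cyclically consecutive points form edges, its sides. A triangulation of it is a triangulation by non-crossing diagonals, all of which are edges; a $2$-gon has the empty triangulation. If $\{a,b\}$ is an edge, a sequence $a=c_0<\dots<c_n=b$ ($n\ge1$) in the arc $[a,b]$ is an admissible subdivision of $[a,b]$ if its points form a polygon that admits a triangulation. Its pieces are the $[c_i,c_{i+1}]$.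

For example, $\{0,1,2,\infty\}$ has two triangulations. The set $\{0,\tfrac13,3,\infty\}$ is a polygon (side determinants $-1,-8,-1,\pm1$), but its two diagonals $\{0,3\}$ and $\{\tfrac13,\infty\}$ have determinant $-3$. So it has no triangulation, and $0<\tfrac13<3<\infty$ is not admissible.

Refining all pieces of an admissible subdivision admissibly gives an admissible subdivision: glue the triangulations. Conversely, cutting a triangulation along one of its edges gives triangulations of the two parts. The group $\Gamma$ preserves $R^2$ up to the choice of matrix representatives and preserves orientation, so it preserves edges, triangles, polygons and admissibility.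

**Lemma 5.9.** For every Farey interval $[a,b]$ and every vertex $o\in T$ there is an admissible subdivision of $[a,b]$ all of whose pieces $[c,c']$ satisfy $o\in A_{cc'}$.

*Proof.* Induct on $d(o,A_{ab})$; at $0$ nothing is needed. If it is positive, let $M\in A_{ab}$ be nearest to $o$. The neighbor $M'$ of $M$ towards $o$ is not in $A_{ab}$. Split at the $c\in(a,b)$ for which $\{a,b,c\}$ sits at $M$. By 5.3 the class of $M'$ is neither $\bar a$ nor $\bar b$, so by 5.5 it is $\bar c$, and by 5.3 again $M'\in A_{ac}\cap A_{cb}$. Both pieces have geodesics closer to $o$. $\square$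

**Lemma 5.10 (cones).** Let $o=[\mathbb Z^2]$. The Farey intervals $[c,c']\subset[0,\infty]$ with $o\in A_{cc'}$ are exactly the intervals $A_s[0,\infty]$, and $A_s$ is a chart of $A_s[0,\infty]$.

*Proof.* The primitive vectors of $c',c$ with nonnegative entries are the columns of $\begin{pmatrix}p'&p\\q'&q\end{pmatrix}$. Its determinant is $\pm1$ since they form a basis of $\mathbb Z^2$, and positive since $c<c'$. We show that such a matrix is a product of $A_0$'s and $A_1$'s, by induction on the sum of entries. Suppose neither row dominates the other entrywise. Either $p'>q'$ and $p<q$; then $1=p'q-pq'\ge(q'+1)(p+1)-pq'=q'+p+1$, so $q'=p=0$ and the matrix is the identity. Or $p'<q'$ and $p>q$; then $p'q\le(q'-1)(p-1)<q'p$ because $p,q'\ge1$, so the determinant is negative, which is impossible. If a row dominates the other, subtract the dominated row from it, i.e. split off $A_1$ (first row dominates) or $A_0$ on the left. The entries stay nonnegative, the determinant stays $1$, and the sum drops because no row is zero. Conversely $A_s\in SL_2(\mathbb Z)$, so its columns form a basis of $\mathbb Z^2$, and $A_s[0,\infty]\subset[0,\infty]$.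 $\square$

**5.11.** Splitting $C_s$ into $C_{s0},C_{s1}$ is admissible, with third point $A_s1$. By Section 1, every partition of $X$ or of a cone into cones is therefore an admissible subdivision.

## 6. Piecewise-$\Gamma$ homeomorphisms form the group $V(G)$

The purpose of this section is to free us from generators. Once $W=V(G)$, any homeomorphism that is locally in $\Gamma$ is available.

**Proposition 6.1.** $W=V(G)$. More precisely, every $f\in W$ is $v\psi^{-1}$ with $v\in V$ and $\psi\in\langle y_s:s\in\{0,1\}^{<\mathbb N}\rangle$.

*Proof.* **Step 1 (realizing admissible subdivisions by products of $y_s$).** Claim: for an admissible subdivision $J_1,\dots,J_n$ of $[0,\infty]$, in this order, with charts $\gamma_i$, there are a cone partition $C_{s_1},\dots,C_{s_n}$ of $X$, in the same order, and $\psi\in\langle y_s\rangle$ with $\psi=\gamma_iA_{s_i}^{-1}$ on $C_{s_i}$ for all $i$.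

For $n=1$ the chart is $D^k$, and $\psi=y^k$, $s_1=\varnothing$ works. In general, reading a triangulation from the edge $\{0,\infty\}$ inwards, the subdivision arises from $[0,\infty]$ by successively splitting a piece with chart $\gamma_i$ at the third vertex $\gamma_i(2^k)$ of the triangle on it (5.6). The two new pieces have charts $\gamma_iD^kA_0$, $\gamma_iD^kA_1$. Suppose $\psi$ realizes the old subdivision. On $C_{s_i\epsilon}$, $\epsilon\in\{0,1\}$, we have
$$\psi\circ y_{s_i}^k=\gamma_iA_{s_i}^{-1}\cdot A_{s_i}D^kA_{s_i}^{-1}=\gamma_iD^kA_{s_i}^{-1}=(\gamma_iD^kA_\epsilon)A_{s_i\epsilon}^{-1},$$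
and $\psi\circ y_{s_i}^k=\psi$ on the other cones. So $\psi\circ y_{s_i}^k$ realizes the new subdivision with these charts. Changing charts by powers of $D$ means precomposing with powers of the $y_{s_i}$. This proves the claim.

**Step 2 (making domain pieces admissible and image pieces cones).** Let $f\in W$, and take a cone partition with $f=g_u\in\Gamma$ on $C_u$. The sets $g_uC_u$ are given by Farey intervals in $[0,\infty]$. Refine each of them admissibly into cones by 5.9 and 5.10 with $o=[\mathbb Z^2]$, and pull the refinements back by $g_u^{-1}$. This gives an admissible subdivision $\{J_i\}$ of $[0,\infty]$ and cones $C_{t_i}$ that partition $X$, with $f=g_i\in\Gamma$ on $J_i^\wedge$ and $f(J_i^\wedge)=C_{t_i}$.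

**Step 3 (conclusion).** Apply Step 1 with the charts $\gamma_i=g_i^{-1}A_{t_i}$ of $J_i$. On $C_{s_i}$ we get $f\psi=g_i\gamma_iA_{s_i}^{-1}=A_{t_i}A_{s_i}^{-1}$, so $v=f\psi\in V$. Since all $y_s\in V(G)$, we have $f\in V(G)$. $\square$

## 7. Splitting $[0,\infty]$ at powers of $2$: why there is no largest elementary refinement

**Definition 7.1 (the poset $\mathcal S$).** Let $\mathcal S$ be the set of admissible subdivisions $z$ of $[0,\infty]$, written as finite subsets of $(0,\infty)\cap\mathbb Q$. Put $z\le z'$ iff $z\subset z'$ and $z'$ restricts to an admissible subdivision of each piece of $z$. Let $K(z)=\{k\in\mathbb Z:\{2^k\}\le z\}$.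

This is a partial order with minimum $\varnothing$ (transitivity: refinements of admissible subdivisions are admissible), invariant under $D$. By 5.6 the one-point elements of $\mathcal S$ are the $\{2^k\}$. For example, let $z=\{1,2,4\}$. The pairs $\{0,1\},\{1,2\},\{2,4\},\{4,\infty\},\{1,\infty\},\{2,\infty\},\{0,2\},\{0,4\}$ are all edges, from which one reads off $\{1\},\{2\},\{4\}\le z$, so $K(z)=\{0,1,2\}$. But $\{1,4\}\notin\mathcal S$, since $\{1,4\}$ is not an edge.

**7.2 (cutting).** We have $k\in K(z)$ iff some triangulation of the polygon $z\cup\{0,\infty\}$ contains the triangle $(0,2^k,\infty)$: glue triangulations of the parts in $[0,2^k]$ and $[2^k,\infty]$ to this triangle, and conversely cut along it. In the same way, if $z_0\in\mathcal S$, $z_0\subset z$, and some triangulation of $z\cup\{0,\infty\}$ has all sides of the polygon $z_0\cup\{0,\infty\}$ among its edges and sides, then $z_0\le z$.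

**The first attempt and where it stops.** Suppose each piece could be split in only one way, say at $1$, all further refinement being by cone partitions. Call a refinement elementary if each piece is split at most once. Then below a given refinement $z$ there is a largest elementary one: split exactly those pieces that $z$ splits. The poset of nontrivial elementary refinements below $z$ has a maximum, so it is contractible, and this is what one wants for Quillen's lemma.

Here each piece can be split at any $2^k$, and the refinements $\{1\}$ and $\{2\}$ are both below $\{1,2\}$. If only one-point splittings are called elementary, the nontrivial elementary refinements below $\{1,2\}$ are two incomparable elements, which is not even connected. One has to admit $\{1,2\}$ itself. Doing so does not produce a largest elementary refinement: below $\{1,2,4\}$ we find $\{1,2\}$ and $\{2,4\}$, and $\{1,4\}$ does not exist. The way out is to give up the maximum and keep contractibility. The elementary refinements below $\{1,2,4\}$ form the path with vertices $1,2,4$ and edges $\{1,2\}$, $\{2,4\}$. Section 8 proves that a path appears for every $z$.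

**Definition 7.3 (elementary elements).** The elementary elements of $\mathcal S$ are $\varnothing$, $\{2^k\}$ and $\{2^k,2^{k+1}\}$ ($k\in\mathbb Z$).

They are admissible since $\{0,2^k,2^{k+1},\infty\}=D^k\{0,1,2,\infty\}$, and both triangulations of this polygon exist by Example 5.7. So $\{2^k\},\{2^{k+1}\}\le\{2^k,2^{k+1}\}$. Hence the elementary elements form the face poset, with the empty face, of the line $\mathbb R$ triangulated with vertex set $\mathbb Z$. The intervals $[\varnothing,\{2^k\}]$ and $[\varnothing,\{2^k,2^{k+1}\}]$ in $\mathcal S$ are Boolean of rank $1$ and $2$.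

## 8. Flips towards a vertex of the tree

The purpose of this section is to compare different triangulations of one polygon. A vertex $o\in T$ gives a direction in which to simplify a triangulation, and the end result is unique.

Fix $o$. For an edge $e$ let $M_e$ be the vertex of $A_e$ nearest to $o$, so $d(o,M)=d(o,M_e)+d(M_e,M)$ for $M\in A_e$. Let $\Delta$ be a triangle at $M\ne o$. By 5.5 the neighbor $M'$ of $M$ towards $o$ corresponds to the class of exactly one vertex $g$ of $\Delta$. The edge opposite to $g$ is the outward edge of $\Delta$. By 5.3, for an edge $e$ of $\Delta$: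
$$e\text{ is outward}\iff M'\notin A_e\iff M=M_e .$$

**Definition 8.1 ($o$-flip).** Let $e=\{u,v\}$ be an interior edge of a triangulation $\tau$ whose two adjacent triangles $\{u,v,g\},\{u,v,g'\}$ sit at the same $M=[L]\ne o$, with $e$ outward for one of them, equivalently for both, since the condition is $M=M_e$. The $o$-flip replaces $e$ by $\{g,g'\}$.

**8.2 (flips are legal).** By 5.5 we may choose generators $u,v$ of the lines in $L$ such that $g,g'$ are spanned by $g=u+v$, $g'=u-v$. Since $g-g'=2v$ and $g+g'=2u$, the lattice $\mathbb Zg+\mathbb Zg'=\mathbb Zg+2\mathbb Zv=\mathbb Zg+2L$ represents $M'$. As $2\in R^\times$, $g,g'$ is an $R$-basis of $R^2$, so $\{g,g'\}$ is an edge with $M'\in A_{gg'}$. The lines of $g\pm g'$ are those of $u$ and $v$, so by 5.5 $\{g,g',u\}$ and $\{g,g',v\}$ are triangles at $M'$. Hence an $o$-flip gives a triangulation of the same polygon. It replaces two triangles at $M$ by two at $M'$, so it lowers $\sum_\Delta d(o,\text{site of }\Delta)$ by $2$.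

For example, let $o=[L_1]$. In $\{0,1,2,\infty\}$ with diagonal $\{1,\infty\}$ both triangles sit at $[L_0]$. The direction to $o$ is the class of $e_2=(0,1)$, which is also that of $(2,1)$. So $\{1,\infty\}$ is outward, and the flip produces the diagonal $\{0,2\}$ with both triangles at $[L_1]$.

Call $\tau$ $o$-reduced if no $o$-flip is possible. Every triangulation becomes $o$-reduced after finitely many $o$-flips.

**Lemma 8.3.** A polygon has at most one $o$-reduced triangulation.

*Proof.* Induct on the number of vertices; at most $3$ is clear. Let $\tau,\tau'$ be $o$-reduced, with maximal distances $r\ge r'$ from $o$ to the sites of their triangles, without loss of generality in this order.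

**Step 1 ($r=0$: all triangles sit at $o=[L]$).** Suppose $\tau\ne\tau'$. Some diagonal $\{a,c\}$ of $\tau$ is not in $\tau'$. As a triangulation is a maximal set of non-crossing diagonals, $\{a,c\}$ crosses a diagonal $\{b,d\}$ of $\tau'$. Writing $a,b,c,d$ also for the generators of the lines in $L$, we have $L=\mathbb Za\oplus\mathbb Zc=\mathbb Zb\oplus\mathbb Zd$. As $b,d$ lie in different arcs bounded by $a,c$, suitable signs give $b=\alpha a+\beta c$, $d=\gamma a-\delta c$ with positive integers $\alpha,\beta,\gamma,\delta$. The determinant has absolute value $\alpha\delta+\beta\gamma\ge2$, a contradiction.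

**Step 2 ($r>0$: find a common triangle on a side).** Let $\Delta\in\tau$ sit at $M$ with $d(o,M)=r$, and let $e$ be its outward edge, so $M=M_e$. If $e$ were interior, the triangle of $\tau$ on its other side would sit at some $M''\in A_e$ with $d(o,M'')\le r=d(o,M_e)$, so $M''=M_e=M$ and an $o$-flip would be possible. So $e$ is a side of the polygon. The triangle of $\tau'$ at $e$ sits at some $M^*\in A_e$ with $d(o,M^*)\le r'\le r=d(o,M_e)$, so $M^*=M_e=M$. All other vertices of the polygon lie in one arc bounded by $e$, so by uniqueness in 5.5 this triangle is $\Delta$.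

**Step 3 (cut).** Cut along $\Delta$. The restrictions of $\tau,\tau'$ to the remaining subpolygons are $o$-reduced, since a flip in a subpolygon is a flip in the polygon. By induction they are equal. $\square$

**Proposition 8.4.** For $z\in\mathcal S$, $K(z)$ is a finite set of consecutive integers, nonempty iff $z\ne\varnothing$. If $k,k+1\in K(z)$, then $\{2^k,2^{k+1}\}\le z$.

*Proof.* $K(z)$ is finite because $z$ is, and $K(\varnothing)=\varnothing$. If $z\ne\varnothing$, the triangle on the edge $\{0,\infty\}$ in any triangulation of $z\cup\{0,\infty\}$, which we call the root triangle, is $(0,2^k,\infty)$ for some $k$ by 5.6. So $K(z)\ne\varnothing$ by 7.2.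

Let $k\ne l$ be in $K(z)$, and choose triangulations $\tau,\tau'$ with root triangles at $[L_k]$, $[L_l]$. Put $o=[L_l]$. An $o$-flip only involves triangles that do not sit at $o$, so flips starting from $\tau'$ never touch its root triangle. Hence the $o$-reduced triangulation, unique by 8.3, has root triangle at $[L_l]$.

Now reduce $\tau$ by $o$-flips, and watch the root triangle. When a flip involves it while it sits at $[L_j]\ne o$, the new root triangle sits at the neighbor of $[L_j]$ towards $o$. As $[L_j]$ and $o$ lie on $A_{0\infty}$, this is $[L_{j'}]$ with $j'=j\pm1$ one step nearer to $l$. The process starts at $[L_k]$ and ends at $[L_l]$, so every integer between $k$ and $l$ occurs and lies in $K(z)$.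

At a step from $j$ to $j'$, the flipped quadrilateral contains $(0,2^j,\infty)$ before and $(0,2^{j'},\infty)$ after the flip, so its vertex set is $\{0,2^j,2^{j'},\infty\}$. Its sides are edges or sides in a triangulation of $z\cup\{0,\infty\}$, so $\{2^j,2^{j'}\}\le z$ by 7.2. Taking $l=k+1$ gives the last claim. $\square$

**8.5.** Consequently *the elementary elements $\le z$ form the face poset, with empty face, of the path on the vertex set $K(z)$*, which is nonempty iff $z\neq\varnothing$.

## 9. The poset of marked partitions and the complexes $Y_m$

**Definition 9.1 (the poset $P$).** A marked piece is $(U,[\varphi])$ with $U\subset X$ clopen, $\varphi:X\to U$ a $\mathcal G$-map, and $[\varphi]=\{\varphi D^k:k\in\mathbb Z\}$. An element of $P$ is a finite set $v$ of marked pieces whose sets $U$ partition $X$. Its height $\mathrm{ht}(v)$ is the number of pieces. The group $V(G)=W$ acts by $f(U,[\varphi])=(fU,[f\varphi])$.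

For example, a cone partition $\{C_s\}$ gives the element $\{(C_s,[A_s])\}$, called a cone element. So all heights $\ge1$ occur.

**9.2 (transitivity and stabilizers).** $V(G)$ is transitive on elements of given height: use $f=\varphi_i'\varphi_i^{-1}$ on $U_i$. The stabilizer of $v$ with $j$ pieces consists of the $f$ with $f\varphi_i=\varphi_{\sigma(i)}D^{k_i}$, so it is isomorphic to $\mathbb Z\wr S_j$. Its subgroup $\mathbb Z^j$ is generated by the elements $y_p$ for the marked pieces $p=(U,[\varphi])$ of $v$, where $y_p=\varphi D\varphi^{-1}$ on $U$ and $y_p=\mathrm{id}$ elsewhere; this depends only on $[\varphi]$.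

**9.3.** *If $U\ne X$, then $\chi(y_p)=1$.* The set $X\setminus U$ is a disjoint union of some number $\ge1$ of cones, and $C_1$ can be partitioned into the same number of cones. So there is $f\in W$ with $f|_U=A_0\varphi^{-1}:U\to C_0$ that maps $X\setminus U$ onto $C_1$ by prefix replacements. Then $fy_pf^{-1}=y_0$.

**Definition 9.4 (order on $P$).** $v\le w$ if $w$ arises from $v=\{(U_i,[\varphi_i])\}$ by choosing $w_i\in\mathcal S$ for each $i$ and replacing $(U_i,[\varphi_i])$ by the pieces $(\varphi_i(J^\wedge),[\varphi_i\gamma_J])$, where $J$ runs over the pieces of $w_i$ and $\gamma_J$ is a chart of $J$.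

For example, for $v=\{(X,[\mathrm{id}])\}$ and $w_1=\{2\}$ we get the pieces $([0,2]^\wedge,[DA_0])$ and $([2,\infty]^\wedge,[DA_1])$.

**9.5 (the order is well defined and $V(G)$-invariant).** The chart $\gamma_J$ is unique up to right multiplication by powers of $D$. Replacing $\varphi_i$ by $\varphi_iD^k$ and $w_i$ by $D^{-k}w_i$ gives the same pieces, since $D^{-k}\gamma_J$ is a chart of $D^{-k}J$. The property "$w_i$ is elementary" is unaffected. Reflexivity is the case $w_i=\varnothing$. For transitivity, refine the pieces $J$ of $w_i$ further by $\gamma_Jz_J$ with $z_J\in\mathcal S$. The result is an admissible subdivision $w_i'\ge w_i$, and $\gamma_J\gamma_{J'}$ is a chart of $\gamma_JJ'$. If $v\le w$ and $\mathrm{ht}(v)=\mathrm{ht}(w)$, then all $w_i=\varnothing$ and $v=w$, which gives antisymmetry. Invariance is clear.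

**9.6 (upper sets).** *For fixed $v$ and fixed representatives $\varphi_i$, $w\mapsto(w_i)_i$ is an isomorphism $\{w:w\ge v\}\cong\mathcal S^{\mathrm{ht}(v)}$.* The sets $\varphi_i(J^\wedge)$ determine the $J$, hence $w_i$, so the tuple is determined by $w$, and every tuple occurs by definition. If $w_i\le w_i'$ for all $i$, then applying $\gamma_J^{-1}$ to the restriction of $w_i'$ to $J$ shows $w\le w'$. If $w\le w'$, then by the computation for transitivity $w'$ corresponds to some $(w_i'')$ with $w_i''\ge w_i$, and $w_i''=w_i'$ because $w'$ determines its tuple.

**Lemma 9.7.** Any two elements of $P$ have a common upper bound. Hence for every $m\ge1$ the poset $P^{(m)}=\{v\in P:\mathrm{ht}(v)\ge m\}$ is nonempty and directed, and $|P^{(m)}|$ is contractible.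

*Proof.* By transitivity we may translate both elements so that one of them is a cone element. Let $w=\{(U_j,[\varphi_j])\}$ be the other one. Refine each domain $[0,\infty]$ into cones on which $\varphi_j$ agrees with elements of $\Gamma$; this is admissible by 5.11. We get $w'\ge w$ whose pieces are $(gC_s,[gA_s])$ with $g\in\Gamma$, that is, $(J^\wedge,[\gamma_J])$ with $J$ a Farey interval in $[0,\infty]$ and $\gamma_J$ a chart of it. Now refine each $J$ by 5.9 with $o=[\mathbb Z^2]$. By 5.10 the new pieces are $(C_t,[A_t])$, so we have a cone element above $w$. Two cone elements lie below the cone element of all words of a large fixed length, again by 5.11. Fact 3.4 gives the last statement. $\square$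

**Definition 9.8 (elementary and good pairs).** For $v\le w$, $w$ is elementary over $v$ if all $w_i$ are elementary. Then $[v,w]\cong\prod_i[\varnothing,w_i]$ is a Boolean lattice of rank $\mathrm{ht}(w)-\mathrm{ht}(v)$. The pair $(v,w)$ is good if in addition some $w_i=\varnothing$, i.e. some marked piece of $v$ is also a piece of $w$.

For example, $(v,v)$ is good. If $v$ has two pieces, $(w_1,w_2)=(\{1,2\},\varnothing)$ gives a good pair, and $(\{1\},\{1\})$ gives an elementary pair that is not good.

**9.9.** *If $w$ is elementary over $v$ and $v\le v'\le w'\le w$, then $w'$ is elementary over $v'$. If $(v,w)$ is good, so is $(v',w')$.* Write $v',w'$ as $(v_i'),(w_i')$ with $v_i'\le w_i'\le w_i$. If $v_i'=\varnothing$, then $w_i'$ is elementary since it lies below $w_i$. If $v_i'=w_i'$, nothing is split. Otherwise $v_i'$ is $\{2^k\}$ or $\{2^{k+1}\}$ and $w_i'=\{2^k,2^{k+1}\}$, and one piece is split at one point, which is elementary by 5.6. Finally, if $w_i=\varnothing$, then $(U_i,[\varphi_i])$ is a piece of both $v'$ and $w'$.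

**Why goodness is needed for $N$.** For $V(G)$ one would first take the complex of all chains $v_0<\dots<v_k$ with $v_k$ elementary over $v_0$. For the subgroup $N$ this fails at cocompactness. Since $N$ is normal with quotient $\mathbb Z$ via $\chi$, the number of $N$-orbits in $V(G)\sigma$ is $[\mathbb Z:\chi(\mathrm{Stab}\,\sigma)]$. Take $\sigma=(v<w)$ with all $w_i=\{1\}$. If $f$ fixes $\sigma$ and $f\varphi_i=\varphi_{\sigma'(i)}D^{k_i}$ for a permutation $\sigma'$, then $f$ carries the splitting set $\{1\}$ of the $i$-th piece to the splitting set $\{2^{k_i}\}$ of the $\sigma'(i)$-th piece, so $k_i=0$. The stabilizer is finite, $\chi$ vanishes on it, and there are infinitely many $N$-orbits. As in Section 2, the cure is to insist on an untouched piece. The price is that pairs in which every piece is split are missing, and this is affordable only if there are many pieces. So we bound heights from below.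

**Definition 9.10 (the complex $Y_m$).** For $m\ge2$ let $Y_m\subset|P^{(m)}|$ consist of all chains $v_0<\dots<v_k$ in $P^{(m)}$ with $(v_0,v_k)$ good. By 9.9 it is a subcomplex, and it contains all vertices.

**Proposition 9.11.** $Y_m$ is $(m-2)$-connected.

*Proof.* **Step 1 (filtration from $Y_m$ to a contractible complex).** Let $Z_\ell$ consist of $Y=Y_m$ together with all chains with $\mathrm{ht}(v_k)-\mathrm{ht}(v_0)\le\ell$. Then $Z_0=Y$, and $\bigcup_\ell Z_\ell=|P^{(m)}|$ is contractible by 9.7. The simplices in $Z_\ell$ but not in $Z_{\ell-1}$ are the chains from $v$ to $w$ with $(v,w)$ non-good of height difference $\ell$. So $Z_\ell$ arises from $Z_{\ell-1}$ by attaching, for each such pair, the contractible complex $|[v,w]|=\{v\}*\{w\}*|(v,w)|$, where $(v,w)$ in $|(v,w)|$ is the open interval, along the chains that do not contain both $v$ and $w$, that is, along the suspension $\{v,w\}*|(v,w)|=\Sigma|(v,w)|$. Different attached complexes meet inside $Z_{\ell-1}$. If every $\Sigma|(v,w)|$ is $(m-2)$-connected, Fact 3.3 gives $\pi_i(Y)\cong\pi_i(Z_\ell)$ for $i\le m-2$ and all $\ell$, and the colimit over $\ell$ is trivial.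 A non-good pair is of one of the following two kinds.

**Step 2 ($w$ is not elementary over $v$: the interval is contractible).** Let $E=\{z:v<z\le w,\ z\text{ elementary over }v\}\subset(v,w)$. For $z\in(v,w]$, by 8.5 the poset $E_{\le z}$ is the product over $i$ of the face posets, with empty face, of the paths on $K(z_i)$, minus the bottom element. So $|E_{\le z}|$ is the barycentric subdivision of the join of the nonempty ones among these paths. As $z>v$, at least one is nonempty, and each nonempty one is contractible. So $|E_{\le z}|$ is contractible. By Quillen's lemma (Fact 3.2) for $E\hookrightarrow(v,w)$, $|(v,w)|\simeq|E|=|E_{\le w}|$, which is contractible. So $\Sigma|(v,w)|$ is contractible.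

**Step 3 ($w$ is elementary over $v$ and all $w_i\ne\varnothing$: the interval is a large sphere).** Then $[v,w]$ is Boolean of rank $\rho\ge\mathrm{ht}(v)\ge m\ge2$. So $|(v,w)|\cong S^{\rho-2}$, and $\Sigma|(v,w)|\cong S^{\rho-1}$ is $(m-2)$-connected. $\square$

**9.12 (stabilizers and cocompactness).** Let $Y^{\le n}$ be the full subcomplex of $Y=Y_m$ on vertices of height $\le n$, and let $H\in\{V(G),N\}$. Heights are preserved, so a stabilizer of a simplex fixes it pointwise, and the action is rigid.

Stabilizers in $H$ are subgroups of some $\mathbb Z\wr S_j$, hence of type $\mathrm F_\infty$ by Fact 3.5.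

There are finitely many $V(G)$-orbits of simplices in $Y^{\le n}$. Indeed, there are finitely many orbits of vertices $v_0$. For a piece $p_i$ of $v_0$, $y_{p_i}$ fixes $v_0$ and acts on the $i$-th coordinate of $\{w\ge v_0\}$ by $D$, because $y_{p_i}\varphi_i\gamma_J=\varphi_iD\gamma_J$. So modulo $\mathbb Z^j\le\mathrm{Stab}(v_0)$, $j=\mathrm{ht}(v_0)$, each coordinate of an elementary $v_k$ over $v_0$ may be taken in $\{\varnothing,\{1\},\{1,2\}\}$, at most $3^j$ possibilities. And $[v_0,v_k]$ is finite.

There are finitely many $N$-orbits. Let $\sigma=(v_0<\dots<v_k)$ be a simplex of $Y$, and let $p=(U,[\varphi])$ be a marked piece common to $v_0$ and $v_k$. By 9.6 it is a piece of every $v_i$, so $y_p$ fixes $\sigma$. As $m\ge2$, $U\ne X$ and $\chi(y_p)=1$ by 9.3. So the number of $N$-orbits in $V(G)\sigma$ is $[\mathbb Z:\chi(\mathrm{Stab}\,\sigma)]=1$.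

## 10. Merges and the connectivity of lower links

The complex $Y_m$ is not cocompact, because heights are unbounded. The purpose of this section is to show that vertices of large height can be removed without changing low-dimensional homotopy groups.

Let $\mathrm{ht}(w)=n$. Put
$$Q(w)=\{v<w:\mathrm{ht}(v)\ge m,\ (v,w)\text{ good}\},\qquad Q^+(w)=\{v<w:w\text{ elementary over }v\}.$$
The lower link of $w$ in $Y_m$, spanned by the neighbors of smaller height, is the order complex of $Q(w)$: for a chain $v_0<\dots<v_k$ in $Q(w)$ the pair $(v_0,w)$ is good, so the chain together with $w$ is a simplex of $Y_m$.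

**Definition 10.1 (merges and blocks).** A $2$-merge is an element of $Q^+(w)$ of height $n-1$. It replaces two pieces $p,q$ of $w$, its support, by one marked piece $(p\cup q,[\psi])$ with $\psi[0,2^k]^\wedge=p$, $\psi[2^k,\infty]^\wedge=q$ for some $k$, compatibly with the markings. In general $v\in Q^+(w)$ is given by a nonempty set of blocks with disjoint supports: each block is a marked piece of $v$ that splits into $2$ or $3$ pieces of $w$ via $\{2^k\}$ or $\{2^k,2^{k+1}\}$.

Here $p,q$ also denote the underlying sets. The ordered pair $(p,q)$ is determined by the merge: $p$ is the piece containing $\psi(0^+)$, which $[\psi]$ determines as $D$ fixes $0^+$. For example, any two distinct pieces $(p,[\varphi_p])$, $(q,[\varphi_q])$ of $w$ are the support of a $2$-merge: take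
$$\varphi=\varphi_pA_0^{-1}\text{ on }[0,1]^\wedge,\qquad\varphi=\varphi_qA_1^{-1}\text{ on }[1,\infty]^\wedge,$$
with splitting set $\{1\}$.

Let $S(v)$ be the set of $2$-merges in $[v,w)$, i.e. the coatoms of the Boolean lattice $[v,w]$. The elements of $[v,w]$ correspond to the subsets of $S(v)$, with $z$ corresponding to $S(z)$. A $2$-block contributes itself to $S(v)$. A $3$-block on $(p,q,r)$ contributes a merge of $(p,q)$ and a merge of $(q,r)$.

**Lemma 10.2.** $S(v)$ determines $v$.

*Proof.* Supports of distinct blocks are disjoint, and the two merges of a $3$-block overlap in $q$. So the supports of the blocks can be read off from the overlaps of supports in $S(v)$. A $2$-block is its own merge. It remains to show that a $3$-block is determined by its two $2$-merges. The order $(p,q,r)$ is determined by the ordered pairs $(p,q)$ and $(q,r)$. Let $\varphi,\varphi'$ be two such blocks, both normalized by a power of $D$ to have splitting set $\{1,2\}$. Let $\gamma$ be a chart of $[0,2]$. Equality of the merges of $(p,q)$ means $\varphi'\gamma=\varphi\gamma D^l$ for some $l$, so $\varphi'=\varphi g$ on $[0,2]^\wedge$ with $g=\gamma D^l\gamma^{-1}\in\Gamma$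 fixing $0$ and $2$. As $\varphi,\varphi'$ both map $[0,1]^\wedge$ onto $p$, $g$ also fixes $1$. An element of $\Gamma$ fixing three points is trivial, so $g=1$. Likewise, with a chart of $[1,\infty]$, $\varphi'=\varphi g'$ on $[1,\infty]^\wedge$ with $g'$ fixing $1,\infty$, and also $2$ since both maps send $[2,\infty]^\wedge$ onto $r$. So $g'=1$ and $\varphi'=\varphi$. $\square$

**10.3 (the complex $\mathcal M(w)$).** Every nonempty subset of $S(v)$ is $S(z)$ for some $z\in[v,w)$, and $z\in Q^+(w)$ by 9.9. For $v,v'\in Q^+(w)$ we have $v\le v'$ iff $S(v')\subset S(v)$: the forward direction is clear, and if $S(v')\subset S(v)$, take $z\in[v,w)$ with $S(z)=S(v')$, so that $z=v'$ by 10.2. So $v\mapsto S(v)$ identifies $Q^+(w)^{op}$ with the face poset of a simplicial complex $\mathcal M(w)$ whose vertices are the $2$-merges. The simplex $S(v)$ has $\mathrm{ht}(w)-\mathrm{ht}(v)$ vertices, and the union of their supports is the union of the supports of the blocks of $v$. By 9.9, $Q(w)$ is upward closed in $Q^+(w)$, so it corresponds to a subcomplex of $\mathcal M(w)$. The lower link of $w$ is the barycentric subdivision of this subcomplex.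

**10.4 (join property).** *If $B$ is a finite set of $2$-merges with pairwise disjoint supports, all disjoint from the supports of the vertices of a simplex $S(v)$, then $S(v)\cup B$ is a simplex.* Perform the merges in $B$ on the pieces of $v$ that are untouched pieces of $w$. Likewise a nonempty such $B$ alone is a simplex.

**Lemma 10.5.** If $\lfloor n/2\rfloor\ge2d+3$, then $\mathcal M(w)$ is $d$-connected.

*Proof.* **Step 1 (a large simplex of disjoint merges).** By Definition 10.1 any two distinct pieces support a $2$-merge, so there is a set $A$ of $\lfloor n/2\rfloor$ $2$-merges with pairwise disjoint supports. It spans a simplex $\Delta_A$. A vertex of $\mathcal M(w)$ is supported on two pieces, so its support meets the supports of at most two members of $A$.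

**Step 2 (pushing a sphere into $\Delta_A$).** Let $f:\mathcal K\to\mathcal M(w)$ be simplicial, $\mathcal K$ a triangulated $S^i$, $i\le d$. For a simplex $s$ of $\mathcal K$, $f(s)$ has at most $d+1$ vertices. As $2(d+1)<|A|$, choose $a(s)\in A$ with support disjoint from the supports of all vertices of $f(s)$. Choose also a vertex $\nu(s)$ of $s$. On the barycentric subdivision $\mathcal K'$, $\lambda:s\mapsto\nu(s)$ is a simplicial map $\mathcal K'\to\mathcal K$. On a chain with largest member $s_k$ both $\lambda$ and the identity take values in the closed simplex $s_k$, so $\lambda$ is homotopic to the identity. Also $g:s\mapsto a(s)$ is a simplicial map $\mathcal K'\to\Delta_A$.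

**Step 3 (the homotopy).** For a chain $s_0<\dots<s_k$ and $0\le i\le k$,
$$\{f\nu(s_0),\dots,f\nu(s_i)\}\cup\{a(s_i),\dots,a(s_k)\}\subset f(s_i)\cup\{a(s_i),\dots,a(s_k)\}.$$
For $j\ge i$ we have $f(s_i)\subset f(s_j)$, so the support of $a(s_j)$ is disjoint from those of the vertices of $f(s_i)$. By 10.4 the right side spans a simplex. So the standard triangulation of the prism $\mathcal K'\times[0,1]$ gives a homotopy from $f\lambda\simeq f$ to $g$, and $g$ is null-homotopic in $\Delta_A$. $\square$

**Lemma 10.6.** Let $m=d+2$, $d\ge0$, $n\ge4d+6$. Then the lower link of $w$ in $Y_m$ is $d$-connected.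

*Proof.* A simplex $S(v)$ with at most $d+2$ vertices has $\mathrm{ht}(v)\ge n-d-2\ge m$. It involves at most $2(d+2)<n$ pieces of $w$, so some piece of $w$ is untouched and $(v,w)$ is good. Thus the subcomplex given by $Q(w)$ contains the $(d+1)$-skeleton of $\mathcal M(w)$. Since $\lfloor n/2\rfloor\ge2d+3$, $\mathcal M(w)$ is $d$-connected by 10.5, and so is every subcomplex that contains its $(d+1)$-skeleton. $\square$

## 11. Type $\mathrm F_\infty$ for $V(G)$ and $N$

*Proof of Theorem A.* Let $d\ge0$, $m=d+2$, $Y=Y_m$, $H\in\{V(G),N\}$. We look for a cocompact $d$-connected subcomplex. Distinct vertices of the same height are not adjacent. So for $n\ge4d+6$, $Y^{\le n}$ arises from $Y^{\le n-1}$ by attaching cones over the lower links of the vertices of height $n$. These links are $d$-connected by 10.6, so by Fact 3.3 $\pi_i$ is unchanged for $i\le d$. Since $Y=\bigcup_nY^{\le n}$ is $(m-2)=d$-connected by 9.11, $Y^{\le4d+5}$ is $d$-connected; it is nonempty because $m\le4d+5$. By 9.12, $H$ acts on it rigidly and cocompactly with stabilizers of type $\mathrm F_\infty$. By Brown's criterion (Fact 3.1), $H$ is of type $\mathrm F_{d+1}$.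 As $d$ is arbitrary, $V(G)$ and $N=[V(G),V(G)]$ are of type $\mathrm F_\infty$. $\blacksquare$

## 12. Normal subgroups and the order-preserving subgroups

*Proof of Theorem B(1).* Let $1\ne K\trianglelefteq V(G)$. If $K\cap N\ne1$, simplicity of $N$ gives $N\le K$. Suppose $K\cap N=1$. Then $[K,N]\le K\cap N=1$, so $K$ centralizes $N\ge[V,V]=V$. The fixed points of $x_s$ in $C_s$ are only $s0^\infty$ and $s1^\infty$: $x(00\xi)=0\xi$ equals $00\xi$ only for $\xi=0^\infty$, $x(01\xi)=10\xi$ is never $01\xi$, and $x(1\xi)=11\xi$ equals $1\xi$ only for $\xi=1^\infty$. So the closure of the support of $x_s$ is $C_s$. Since $k\in K$ commutes with $x_s$, $k(C_s)=C_s$ for all $s$, hence $k=1$, a contradiction. So $N\le K$ and $K=\chi^{-1}(j\mathbb Z)$ for some $j\ge0$. Either $K=N$, or $K$ has finite index in $V(G)$. Both are of type $\mathrm F_\infty$ by Theorem A and Fact 3.5. $\blacksquare$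

*Proof of Theorem B(2).* The plan is to find inside $P$ a subposet adapted to the order and to check that every ingredient restricts. Let $\star=F$ (resp. $\star=T$). Let $P_\star\subset P$ consist of those $v$ with $\mathrm{ht}(v)\ge2$ all of whose pieces $(U,[\varphi])$ have $U$ an interval of $X$ (resp. a proper arc in the cyclic order of $X$) and $\varphi$ carrying the order of $[0,\infty]^\wedge$ to the order of the interval (resp. to the order along the arc). This does not depend on the representative $\varphi$, as $D$ preserves order. For example, cone elements of height $\ge2$ lie in $P_\star$.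

**Step 1 (upward closed and directed).** $P_\star$ is $W_\star$-invariant. It is upward closed in $P$: the pieces of $w\ge v$ are $(\varphi(J^\wedge),[\varphi\gamma_J])$, and $\gamma_J:[0,\infty]^\wedge\to J^\wedge$ preserves order. By 9.7 two elements of $P_\star$ have an upper bound in $P$, and it lies in $P_\star$. So $P_\star\cap P^{(m)}$ is nonempty and directed for every $m\ge2$, and its order complex is contractible.

**Step 2 (connectivity).** For $v\le w$ in $P_\star$, the interval $[v,w]$ and the sets $E$, $E_{\le z}$ of the proof of 9.11 are the same in $P$ and in $P_\star$. So that proof shows that $Y_{\star,m}=Y_m\cap|P_\star|$ is $(m-2)$-connected.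

**Step 3 (transitivity).** $W_\star$ is transitive on the elements of $P_\star$ of each height $j\ge2$: match the pieces by an order-preserving (resp. cyclic-order-preserving) bijection and use $\varphi_i'\varphi_i^{-1}$ on $U_i$.

**Step 4 (orbits and stabilizers).** For a piece $p=(U,[\varphi])$ of an element of $P_\star$, $y_p$ preserves the order on $U$ and is the identity elsewhere, so $y_p\in W_\star$. Hence stabilizers of vertices in $W_\star$ are subgroups of $\mathbb Z\wr S_j$ that contain $\mathbb Z^j$, and as in 9.12 there are finitely many $W_\star$-orbits of simplices in $Y_{\star,m}^{\le n}$. Each simplex stabilizer in $W_\star$ or in $\ker(\chi|_{W_\star})$ is of type $\mathrm F_\infty$. The number of orbits of $\ker(\chi|_{W_\star})$ in $W_\star\sigma$ is $[\chi(W_\star):\chi(\mathrm{Stab}_{W_\star}\sigma)]=1$, because $y_p\in\mathrm{Stab}_{W_\star}\sigma$ has $\chi(y_p)=1$ for a piece $p$ common to all vertices of $\sigma$.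

**Step 5 (lower links).** Let $w\in P_\star$ have height $n\ge4d+6$, and put $\mathcal M_\star(w)=\{S(v):v\in Q^+(w)\cap P_\star\}$. This is a subcomplex of $\mathcal M(w)$ since $P_\star$ is upward closed. The join property 10.4 holds in $\mathcal M_\star(w)$, when $S(v)$ and the vertices in $B$ belong to $\mathcal M_\star(w)$. Each piece of the result is a piece of $v$ or of an element of $B$ (or of $w$, if $B$ is taken alone), and apart from the height condition membership in $P_\star$ is a condition on individual pieces. The height condition is automatic: every piece of an element $u\in Q^+(w)$ splits into at most $3$ pieces of $w$, so $\mathrm{ht}(u)\ge n/3\ge2$. There are $\lfloor n/2\rfloor$ $2$-merges in $P_\star$ with disjoint supports: take pairs of consecutive pieces $(p,q)$, $p$ before $q$, and the formula of Definition 10.1. So the proofs of 10.5 and 10.6 apply: $\mathcal M_\star(w)$ is $d$-connected, and the lower link of $w$ in $Y_{\star,d+2}$ corresponds to a subcomplex that contains its $(d+1)$-skeleton, hence is $d$-connected.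

**Step 6 (conclusion).** The argument of Section 11, applied to $Y_{\star,d+2}$, shows that $W_\star$ and $\ker(\chi|_{W_\star})$ are of type $\mathrm F_{d+1}$ for every $d\ge 0$, i.e. of type $\mathrm F_\infty$.

**Step 7 (generators of $W_F$).** The inclusion $\langle x_s,y_s\rangle\le W_F$ holds since $x_s$ and $y_s$ preserve the order and lie in $V(G)$. Conversely, let $f\in W_F$ and write $f=v\psi^{-1}$ as in 6.1, with $\psi\in\langle y_s\rangle$ and $v\in V$. Since $f$ and $\psi$ preserve the order, so does $v=f\psi$. Hence $v\in F=\langle x_s\rangle$, and $f\in\langle x_s,y_s\rangle$. $\blacksquare$
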